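# Blowing up and the mild $\partial\bar\partial$-lemma

Conventions: complex manifolds are compact and connected, except for open subsets of them and other evident local pieces. $A^{p,q}(M)$ is the space of smooth complex $(p,q)$-forms, $A(M)$ is the double complex of all of them, and $\partial\bar\partial=-\bar\partial\partial$.

## 1. Blow-ups look harmless: guessing "yes" and testing it

A modification changes a manifold only over a thin analytic set. So if a manifold has a good property of its $\partial$ and $\bar\partial$ equations, one would guess that a modification of it keeps that property. Here is the property.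

**Definition (mild lemma).** Let $p,q$ be integers. $M$ satisfies the *mild $(p,q)$-th $\partial\bar\partial$-lemma* if every $\bar\partial$-closed, $\partial$-exact $(p,q)$-form on $M$ is $\partial\bar\partial$-exact.

For any bounded double complex $A$ over $\mathbb C$ put
$$O^{p,q}(A)=\frac{\operatorname{im}\partial\cap\ker\bar\partial\cap A^{p,q}}{\partial\bar\partial A^{p-1,q-1}},\qquad O^{p,q}(M)=O^{p,q}(A(M)).\tag{1}$$
The mild $(p,q)$-th lemma for $M$ says $O^{p,q}(M)=0$.

**Definition (modification).** A *modification* of an $n$-dimensional $M$ is a holomorphic map $\mu:\tilde M\to M$ from an $n$-dimensional compact connected complex manifold, such that for some analytic subset $S\subseteq M$ of codimension $\ge1$ the map $\tilde M\setminus\mu^{-1}(S)\to M\setminus S$ is a biholomorphism.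

The main example is the blow-up of $M$ along a submanifold $Z$ of codimension $r\ge 2$ (with $S=Z$). It replaces $Z$ by the exceptional divisor $E=\mathbb P(N_Z)$, the bundle of lines in the normal bundle, with projection $\pi:E\to Z$ and fibre $\mathbb P^{r-1}$. We shall use the textbook fact that $\mathcal O(E)|_E=\mathcal O_{\mathbb P(N_Z)}(-1)$ is the tautological line bundle.

The question, posed by Sheng Rao, Xueyuan Wan and Quanting Zhao in "On local stabilities of $p$-Kähler structures" (arXiv:1801.01031, 2018), is whether for every fixed $(p,q)$ the mild $(p,q)$-th lemma passes from $M$ to every modification $\tilde M$. Let us test the guess "yes".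

**Test 1: Kähler manifolds.** Compact Kähler manifolds satisfy the $\partial\bar\partial$-lemma, hence all mild lemmas (Lemma 2 below makes this explicit). The blow-up of a compact Kähler manifold along a submanifold is again Kähler. The guess passes.

**Test 2: bidegrees where nothing can fail.** Some of the groups $O^{a,b}$ vanish on every compact manifold.

**Lemma 1.** Let $Z$ be a compact connected complex manifold of dimension $d$. If $O^{a,b}(Z)\ne0$, then either $1\le a\le d$ and $1\le b\le d-1$, or $b\in\{0,d\}$ and $2\le a\le d-1$.

*Proof.* A nonzero $\partial$-exact $(a,b)$-form needs $1\le a\le d$ and $0\le b\le d$; in particular $d\ge1$. The statement then excludes only $(a,b)=(1,0),(d,0),(1,d),(d,d)$, and we treat these in turn.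

*$(1,0)$.* Let $\bar\partial\partial f=0$ for a function $f$. The real and imaginary parts of $f$ are pluriharmonic, so constant by the maximum principle. Thus $\partial f=0$.

*$(d,0)$.* Let $\beta=\partial\eta$ with $\eta\in A^{d-1,0}(Z)$ and $\bar\partial\beta=0$. Then $d\beta=0$, so $d\bar\beta=0$. By type $\bar\partial\eta\wedge\bar\beta=0$, so $\beta\wedge\bar\beta=d(\eta\wedge\bar\beta)$ and $\int\beta\wedge\bar\beta=0$. But $\beta\wedge\bar\beta$ is a fixed nonzero constant times a nonnegative volume form, which vanishes only where $\beta$ does. So $\beta=0$.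

*$(1,d)$.* Let $\eta\in A^{0,d}(Z)$. Fix a hermitian metric. Hodge theory for $\bar\partial$ in the top degree $(0,d)$ gives $\eta=h+\bar\partial\gamma$ with $h$ orthogonal to $\bar\partial A^{0,d-1}(Z)$. In a local unitary coframe $\epsilon_j$ every $(0,d)$-form is a function times $\bar\epsilon_1\wedge\dots\wedge\bar\epsilon_d$, so $\langle u,v\rangle\,\mathrm{vol}=c\,u\wedge\bar v$ with a constant $c\neq0$. Hence for all $\gamma'\in A^{0,d-1}(Z)$, by Stokes,
$$0=\int\bar\partial\gamma'\wedge\bar h=\pm\int\gamma'\wedge\bar\partial\bar h .$$
So $\bar\partial\bar h=0$, that is $\partial h=0$, and $\partial\eta=\partial\bar\partial\gamma$.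

*$(d,d)$.* Let $\beta=\partial\eta$ with $\eta\in A^{d-1,d}(Z)$. Then $\beta=d\eta$ and $\int\beta=0$. Fix a positive hermitian form $\sigma$ and let $Pf=\partial\bar\partial(f\sigma^{d-1})$, from functions to top forms. It is elliptic of order 2, since its leading part is that of $\partial\bar\partial f\wedge\sigma^{d-1}$, a Laplacian. Two integrations by parts give $\int g\,Pf=\int f\,\partial\bar\partial g\wedge\sigma^{d-1}$, so the transpose of $P$ is $g\mapsto\partial\bar\partial g\wedge\sigma^{d-1}$. Up to the factor $i$ this is a real second-order elliptic operator without zeroth-order term, so by the maximum principle (applied to real and imaginary parts) its kernel consists of the constants. By the Fredholm alternative the image of $P$ is $\{\beta:\int\beta=0\}$. So $\beta$ is $\partial\bar\partial$-exact. $\square$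

In particular every mild lemma holds on every curve, and on a surface only $(1,1)$ and $(2,1)$ can fail. The guess passes in all the remaining bidegrees.

**Test 3: the blow-up of a point, in bidegree $(1,1)$.** Let $\mu:\tilde M\to M$ be the blow-up of a point $x$, $n\ge2$, and let $M$ satisfy the mild $(1,1)$-lemma. Let $\xi=\partial\eta$ with $\eta\in A^{0,1}(\tilde M)$ and $\bar\partial\xi=0$. Let $B$ be a coordinate ball around $x$ and $U=\mu^{-1}(B)$.

Put $\Omega=\overline{\bar\partial\eta}$, a $(2,0)$-form. Then $\bar\partial\Omega=\overline{\partial\bar\partial\eta}=0$ and $\partial\Omega=\overline{\bar\partial\bar\partial\eta}=0$, so $\Omega$ is holomorphic and closed. Seen on $B\setminus\{x\}$, it extends over $x$ by Hartogs, and the holomorphic Poincaré lemma gives a holomorphic 1-form $\kappa$ on $B$ with $\Omega=\mu^*\partial\kappa$ on $U$. So $\bar\partial(\eta-\mu^*\bar\kappa)=0$ on $U$. Since $R^i\mu_*\mathcal O_U=0$ for $i>0$ and $B$ is Stein, $H^1(U,\mathcal O)=0$, and therefore $\eta=\mu^*\bar\kappa+\bar\partial f$ on $U$. As $\partial\bar\kappa=0$, we get $\partial\eta=\partial\bar\partial f$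 on $U$.

Now cut off: let $c$ be a function with support in $U$ and $c=1$ near $E$. Then $\eta-\bar\partial(cf)$ equals $\mu^*\bar\kappa$ near $E$, so it is $\mu^*\eta_M$ for a smooth $\eta_M\in A^{0,1}(M)$. By continuity $\bar\partial\partial\eta_M=0$ on $M$. So $\partial\eta_M=\partial\bar\partial g$, and $\xi=\partial\bar\partial(\mu^*g+cf)$. The guess passes again.

The argument has two parts: solve $\partial\eta=\partial\bar\partial f$ *near $E$*, then descend. Keep the first part in mind.

## 2. The region $R(n)$ and the three theorems

The guess is wrong. For $n\ge1$ put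
$$R(n)=\{(p,q):2\le p\le n-1,\ 2\le q\le n-2\}\ \cup\ \{(p,q): q\in\{1,n-1\},\ 3\le p\le n-2\}.\tag{2}$$
So $R(n)=\emptyset$ for $n\le3$, $R(4)=\{(2,2),(3,2)\}$, and $R(5)$ consists of $(p,q)$ with $2\le p\le4$, $2\le q\le3$, together with $(3,1)$ and $(3,4)$.

**Theorem A.** There is a compact complex fourfold $M$ satisfying the mild $(2,2)$-th and $(3,2)$-th lemmas, and a blow-up $\tilde M\to M$ along a smooth surface, such that $\tilde M$ satisfies neither.

Explicitly, $M$ is the Hopf fourfold $(\mathbb C^4\setminus0)/\langle2\rangle$ and the centre is the Hopf surface $\{z_3=z_4=0\}$.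

**Theorem B.** Let $n\ge5$ and $(p,q)\in R(n)$. There is an $n$-dimensional compact complex manifold $M$ satisfying the full $\partial\bar\partial$-lemma (so the mild $(p',q')$-th lemma for all $p',q'$) and a blow-up of $M$ along a submanifold of codimension 2 which fails the mild $(p,q)$-th lemma.

**Theorem C.** Fix $n$ and $(p,q)$. The mild $(p,q)$-th lemma passes from $M$ to $\tilde M$ for all modifications of $n$-dimensional manifolds if and only if $(p,q)\notin R(n)$. If $(p,q)\notin R(n)$, it is even a bimeromorphic invariant of compact complex $n$-folds. Hence modifications preserve it in every dimension for a given $(p,q)$ iff $p\le1$, or $q\le0$, or $(p,q)=(2,1)$. Dimension 4 in Theorem A is minimal.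

Theorems A and B are proved in full below. The positive half of Theorem C uses two published theorems, quoted in Section 10.

Here the full $\partial\bar\partial$-lemma means: every form that is $\partial$-closed, $\bar\partial$-closed and $d$-exact is $\partial\bar\partial$-exact. Formulations of it are compared in Deligne–Griffiths–Morgan–Sullivan (Invent. Math. 29 (1975), Lemma 5.15); the comparison we need is short.

**Lemma 2.** $M$ satisfies the full $\partial\bar\partial$-lemma iff $O^{p,q}(M)=0$ for all $p,q$.

*Proof.* Assume the full lemma, and let $\alpha=\partial\beta$ with $\beta$ of type $(p-1,q)$ and $\bar\partial\alpha=0$. Both $\alpha$ and $\bar\partial\beta$ are $\partial$-closed and $\bar\partial$-closed (note $\partial\bar\partial\beta=-\bar\partial\alpha=0$). So $d\beta=\alpha+\bar\partial\beta$ equals $\partial\bar\partial\gamma$ for some $\gamma$, and the $(p,q)$-component gives $\alpha=\partial\bar\partial\gamma^{p-1,q-1}$.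

Conversely let all $O^{p,q}(M)$ vanish. By conjugation, every $\partial$-closed, $\bar\partial$-exact form of pure type is also $\partial\bar\partial$-exact. Let $\alpha=d\beta$ with $\partial\alpha=\bar\partial\alpha=0$. Each component is $\alpha^{r,s}=\partial\beta^{r-1,s}+\bar\partial\beta^{r,s-1}$ and is $\partial$- and $\bar\partial$-closed. Applying $\bar\partial$ gives $\bar\partial(\partial\beta^{r-1,s})=0$, and applying $\partial$ gives $\partial(\bar\partial\beta^{r,s-1})=0$. So both summands are $\partial\bar\partial$-exact. $\square$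

## 3. The Hopf surface fails in bidegrees $(1,1)$ and $(2,1)$

We need a manifold on which mild lemmas fail, small enough to check by hand. Failure will be detected by the following principle.

**Remark 3 (pairing).** Let $Z$ be compact of dimension $d$, let $\beta$ be a form on $Z$, and let $\chi$ be a form with $\partial\bar\partial\chi=0$ (for instance $\bar\partial\chi=0$). If $\int_Z\beta\wedge\chi\ne0$, then $\beta$ is not $\partial\bar\partial$-exact. Indeed two applications of Stokes give $\int_Z\partial\bar\partial\gamma\wedge\chi=\pm\int_Z\gamma\wedge\partial\bar\partial\chi=0$; on forms of type $(d-1,d)$ and $(d,d-1)$ the operator $d$ equals $\partial$ and $\bar\partial$ respectively, so Stokes applies to $\partial$ and $\bar\partial$ separately.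

Let $H_k=(\mathbb C^k\setminus0)/\langle z\mapsto2z\rangle$, the Hopf manifold. The forms
$$\theta=\partial\log|z|^2,\qquad\omega=\partial\bar\partial\log|z|^2$$
on $\mathbb C^k\setminus0$ are unchanged when $z$ is multiplied by a nonzero scalar, since $\log|z|^2$ changes by a constant. So they descend to $H_k$. Directly,
$$\partial\theta=0,\quad\bar\partial\theta=-\omega,\quad\partial\bar\theta=\omega,\quad\bar\partial\bar\theta=0,\quad\bar\omega=-\omega,\quad\partial\omega=\bar\partial\omega=0.\tag{3}$$
The form $\omega$ is a nonzero multiple of the pull-back of the Fubini–Study form under $H_k\to\mathbb P^{k-1}$, so $\omega^k=0$. Moreover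
$$\bar\partial(\theta\bar\theta)=-\omega\bar\theta,\qquad\partial(\theta\bar\theta)=-\theta\omega,\qquad\partial\bar\partial(\theta\bar\theta)=-\omega^2.\tag{4}$$

Take $k=2$. Then $\omega^2=0$. The form $\omega\wedge\theta\wedge\bar\theta$ is nowhere zero: $\theta\bar\theta$ is nonzero on the fibres of $H_2\to\mathbb P^1$, and $\omega$ is nonzero transversally to them. It is a constant multiple of a positive volume form, so its integral is nonzero.

* *Bidegree $(1,1)$.* $\omega=\partial\bar\theta$ is $\partial$-exact and $\bar\partial$-closed. By (4), $\partial\bar\partial(\theta\bar\theta)=0$ on $H_2$, and $\int\omega\wedge\theta\bar\theta\ne0$. By Remark 3, $\omega$ is not $\partial\bar\partial$-exact.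
* *Bidegree $(2,1)$.* $\theta\omega=-\partial(\theta\bar\theta)$ is $\partial$-exact, and $\bar\partial(\theta\omega)=-\omega^2=0$. Since $\bar\partial\bar\theta=0$ and $\int\theta\omega\bar\theta\ne0$, it is not $\partial\bar\partial$-exact.

So $O^{1,1}(H_2)\ne0$ and $O^{2,1}(H_2)\neq0$.

## 4. A bad class on the centre moves to the blow-up, shifted by $(1,1)$

Try to repeat Test 3 along a centre $Z$ of positive dimension. The first part of that argument needed every $\bar\partial$-closed form $\partial\eta$ to be $\partial\bar\partial$-exact near $E$. The next lemma shows that this local step is exactly what can fail: a bad class on $Z$ in bidegree $(p-1,q-1)$, multiplied by a Chern form of $\mathcal O(E)$ supported near $E$, gives a bad class of bidegree $(p,q)$. No global property of $M$ can repair this.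

**Lemma 4.** Let $Z\subset M$ be a compact connected submanifold of codimension $r\ge2$, and $\mu:\tilde M\to M$ the blow-up along $Z$. Suppose there are an open neighborhood $W$ of $Z$ and $\eta\in A^{p-2,q-1}(W)$ with $\bar\partial\partial\eta=0$ such that $(\partial\eta)|_Z$ is not $\partial\bar\partial$-exact on $Z$. Then $\tilde M$ fails the mild $(p,q)$-th lemma.

*Proof.* **Step 1: a Chern form supported near $E$.** Let $s$ be the canonical section of $\mathcal O(E)$, vanishing exactly on $E$. On $\tilde M\setminus E$ take the metric with $|s|=1$. Near $E$ take any metric. Glue the two by a partition of unity, so that $|s|\equiv1$ outside a compact subset of $\mu^{-1}(W)$. Let $\tau$ be the Chern form of the result. It is a closed $(1,1)$-form that vanishes where $|s|\equiv1$ on an open set, so it has compact support in $\mu^{-1}(W)$. As $\mathcal O(E)|_E$ is tautological on the fibres $\mathbb P^{r-1}$ of $\pi$,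
$$\int_{\text{fibre}}(\tau|_E)^{r-1}=(-1)^{r-1}.\tag{5}$$

**Step 2: the candidate form.** Put $\xi=\tau\wedge\mu^*\partial\eta$, extended by $0$ outside $\mu^{-1}(W)$. It is smooth of type $(p,q)$. Since $\tau$ is closed, $\xi=\partial(\tau\wedge\mu^*\eta)$, where $\tau\wedge\mu^*\eta$ is also extended by $0$, and $\bar\partial\xi=\tau\wedge\mu^*\bar\partial\partial\eta=0$. So $\xi$ is a test form for the mild $(p,q)$-th lemma.

**Step 3: it is not $\partial\bar\partial$-exact.** Suppose $\xi=\partial\bar\partial\gamma$. Restrict to $E$, where $\mu|_E$ is $\pi$ followed by $Z\subset M$, wedge with $(\tau|_E)^{r-2}$, and integrate along the fibres of $\pi$. Fibre integration lowers types by $(r-1,r-1)$ and commutes with $d$, hence with $\partial$ and $\bar\partial$; there are no signs, as the fibres have even real dimension. With the projection formula and (5),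
$$(-1)^{r-1}(\partial\eta)|_Z=\pi_*\big((\tau|_E)^{r-1}\wedge\pi^*(\partial\eta)|_Z\big)=\partial\bar\partial\,\pi_*\big((\tau|_E)^{r-2}\wedge\gamma|_E\big).$$
So $(\partial\eta)|_Z$ is $\partial\bar\partial$-exact on $Z$, a contradiction. $\square$

For a blown-up point and $(p,q)=(1,1)$ there is no such $\eta$, since $p-2<0$; this is consistent with Test 3.

The problem has become: find $M$ *good* in bidegree $(p,q)$ with a submanifold $Z$ that is *bad* in bidegree $(p-1,q-1)$. Section 3 suggests $Z=H_2$ with $(p,q)=(2,2)$ or $(3,2)$. The simplest ambient manifold is a product, and that does not work. Let $M=H_2\times Y$ with $Y$ compact Kähler of dimension $m\ge 1$ and Kähler form $\kappa$. The form $\omega\wedge\kappa=\partial(\bar\theta\wedge\kappa)$ is $\bar\partial$-closed. If it were $\partial\bar\partial\gamma$, then wedging with $\kappa^{m-1}$ and integrating over $Y$ would make $(\int_Y\kappa^m)\,\omega$ a $\partial\bar\partial$-exact form on $H_2$. So $M$ itself already fails $(2,2)$.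

The ambient manifold must therefore be twisted around $Z$. Look at (4): on $H_2$ the badness of $\omega$ came from $\omega^2=0$. On $H_4$ we have $\omega^2\ne0$, and the same identity $\partial\bar\partial(\theta\bar\theta)=-\omega^2$ makes $\omega^2$ $\partial\bar\partial$-exact. To turn this into a proof that $H_4$ is good, one must control *all* forms on $H_4$. The next two sections replace $A(H_4)$ by a finite-dimensional model.

## 5. $O^{p,q}$ is invariant under $E_1$-isomorphisms

Recall that $H_{\bar\partial}$ and $H_\partial$ are the cohomologies of a double complex with respect to $\bar\partial$ and $\partial$, and that the Bott–Chern cohomology is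
$$H_{BC}^{p,q}(A)=\frac{\ker\partial\cap\ker\bar\partial\cap A^{p,q}}{\partial\bar\partial A^{p-1,q-1}},\qquad\text{so}\qquad O^{p,q}(A)=\ker\big(H_{BC}^{p,q}(A)\to H_\partial^{p,q}(A)\big).\tag{6}$$

**Definition ($E_1$-isomorphism).** A morphism of bounded double complexes is an *$E_1$-isomorphism* if it induces isomorphisms on $H_{\bar\partial}$ and on $H_\partial$.

*Example.* $\mathbb C[\omega]/(\omega^k)\hookrightarrow A(\mathbb P^{k-1})$, with zero differentials on the left and $\omega$ the form of Section 3: the Dolbeault cohomology of $\mathbb P^{k-1}$ has basis $1,\omega,\dots,\omega^{k-1}$, and conjugation gives $H_\partial$.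

**Lemma 5.** An $E_1$-isomorphism $A'\to A$ induces isomorphisms $O^{p,q}(A')\cong O^{p,q}(A)$ for all $p,q$.

*Proof.* By (6) it suffices to treat $H_{BC}^{p,q}$. The plan is to write it as ordinary cohomology of a complex built from pieces on which an $E_1$-isomorphism is visibly a quasi-isomorphism.

Let $F^p=\bigoplus_{r\ge p}A^{r,s}$ and $\bar F^q=\bigoplus_{s\ge q}A^{r,s}$, subcomplexes of the total complex $(A,d)$, and let
$$C^k=F^pA^k\oplus\bar F^qA^k\oplus A^{k-1},\qquad D(x,y,z)=(dx,dy,x-y-dz).$$
One sees $D^2=0$.

**Step 1: $b\mapsto(b,b,0)$ is a well-defined map $H^{p,q}_{BC}(A)\to H^{p+q}(C)$.** If $b\in A^{p,q}$ and $\partial b=\bar\partial b=0$, then $D(b,b,0)=0$. For $\gamma\in A^{p-1,q-1}$ we have $\partial\gamma\in F^p$, $\bar\partial\gamma\in\bar F^q$ and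
$$D(\partial\gamma,-\bar\partial\gamma,\gamma)=(\bar\partial\partial\gamma,-\partial\bar\partial\gamma,0)=(-\partial\bar\partial\gamma,-\partial\bar\partial\gamma,0),$$
so $\partial\bar\partial$-exact forms map to zero.

**Step 2: it is injective.** Let $(b,b,0)=D(x',y',z')$. Then $b=dx'$ and $x'-y'=dz'$ in total degree $p+q-1$. There $x'$ has only components with $r\ge p$. The form $y'$ has only components with $s\ge q$, i.e. $r\le p-1$. So $x'$ is the part of $dz'$ with $r\ge p$, that is $x'=d(z'_{r\ge p})+\partial z'_{p-1,q-1}$. Hence $b=dx'=\bar\partial\partial z'_{p-1,q-1}$ is $\partial\bar\partial$-exact.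

**Step 3: it is surjective.** Let $D(x,y,z)=0$ with $z\in A^{p+q-1}$. Write $z=z_++z_-$, with $z_+$ the part with $r\ge p$ and $z_-$ the part with $r\le p-1$, hence $s\ge q$. Then $z_+\in F^p$, $z_-\in\bar F^q$, and $D(z_+,-z_-,0)$ has third entry $z$. Subtracting it we may assume $z=0$. Then $x=y\in F^p\cap\bar F^q\cap A^{p+q}=A^{p,q}$ and $dx=0$, so $(x,y,z)=(x,x,0)$ is in the image.

**Step 4: $C$ sees only $E_1$.** $F^p$ has a finite filtration with graded pieces $(A^{r,\bullet},\bar\partial)$, so an $E_1$-isomorphism is a quasi-isomorphism on $F^p$, and in particular on the whole of $A$. Similarly on $\bar F^q$, with pieces $(A^{\bullet,s},\partial)$. From the exact sequence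
$$0\to A[-1]\to C\to F^p\oplus\bar F^q\to0$$
and the five lemma it is a quasi-isomorphism on $C$. So $H_{BC}^{p,q}(A')\cong H_{BC}^{p,q}(A)$. Also $H_\partial^{p,q}(A')\cong H^{p,q}_\partial(A)$, compatibly, and the kernels in (6) correspond. $\square$

## 6. Small models for forms on elliptic principal bundles

$H_k\to\mathbb P^{k-1}$ is a principal bundle whose group is the elliptic curve $\mathbb C^*/\langle2\rangle$. The next lemma builds a model of the total space from one of the base.

**Lemma 6.** Let $F=\mathbb C/\Lambda$ be an elliptic curve, $f:X\to B$ a holomorphic principal $F$-bundle with $X$ compact, and $v$ the holomorphic $(1,0)$ vector field generating the action. Let $\theta\in A^{1,0}(X)$ be $F$-invariant with $\theta(v)=1$. Then $\partial\theta,\bar\partial\theta\in f^*A(B)$. Let $C\subset A(B)$ be a bigraded subalgebra stable under $\partial,\bar\partial$ and conjugation, containing $\partial\theta,\bar\partial\theta$, with $C\to A(B)$ an $E_1$-isomorphism. Then $C'=f^*C\otimes\Lambda(\theta,\bar\theta)\subset A(X)$ has the same stability properties, and $C'\to A(X)$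 is an $E_1$-isomorphism.

*Proof.* **Step 0: $d\theta$ comes from $B$.** For $c\in\mathbb C$ the real vector field $V_c=cv+\bar c\bar v$ generates $s\mapsto sc\in F$, acting by biholomorphisms. So $L_{V_c}$ preserves bidegree and kills invariant forms. The same holds for
$$L_v=\tfrac12(L_{V_1}-iL_{V_i}),\qquad L_{\bar v}=\tfrac12(L_{V_1}+iL_{V_i}).$$
Cartan's formula gives $\iota_vd\theta=L_v\theta-d(1)=0$ and $\iota_{\bar v}d\theta=L_{\bar v}\theta-d(0)=0$. So $d\theta$ is invariant and horizontal (killed by $\iota_v,\iota_{\bar v}$), hence pulled back from $B$, and so are its components $\partial\theta$ and $\bar\partial\theta$. Since $C$ contains these and is stable under conjugation, it also contains $\partial\bar\theta$ and $\bar\partial\bar\theta$. The stability of $C'$ follows.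

**Step 1: $A(X)^F\to A(X)$ is an isomorphism on $H_{\bar\partial}$.** The purpose is to average over $F$; since we work with $\bar\partial$, the correction must be a $\bar\partial$-homotopy. As $L_{\bar v}$ preserves bidegree, the $(0,0)$-part of Cartan's formula reads
$$L_{\bar v}=\bar\partial\iota_{\bar v}+\iota_{\bar v}\bar\partial.\tag{7}$$
The characters of $F$ are $\chi(t)=e^{2\pi i(at+\bar a\bar t)}$ with $a$ in a lattice in $\mathbb C$. Put $P_\chi\alpha=\int_F\chi(t)^{-1}t^*\alpha\,dt$ with normalized Haar measure. Then $s^*P_\chi\alpha=\chi(s)P_\chi\alpha$, so $L_{V_c}P_\chi=2\pi i(ac+\bar a\bar c)P_\chi$. Taking the combinations above,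
$$L_vP_\chi=2\pi ia\,P_\chi,\qquad L_{\bar v}P_\chi=\lambda_\chi P_\chi,\quad\lambda_\chi=2\pi i\bar a .$$
Since $F$ is abelian, $P_\chi$ commutes with $L_v$ and $L_{\bar v}$. It commutes with $\bar\partial$ since the action is holomorphic. There is $c_0>0$ with $|\lambda_\chi|\ge c_0$ for $\chi\ne1$.

Convergence: $P_\chi(L_vL_{\bar v})^N\alpha=(-1)^N|\lambda_\chi|^{2N}P_\chi\alpha$. The left side is bounded in each $C^m$-norm uniformly in $\chi$, since $F$ is compact and $|\chi|=1$. So $\|P_\chi\alpha\|_{C^m}=O(|\lambda_\chi|^{-2N})$ for every $N$, and the series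
$$\sum_\chi P_\chi\alpha,\qquad G\alpha=\sum_{\chi\ne1}\lambda_\chi^{-1}P_\chi\alpha$$
converge in $C^\infty$. The first has sum $\alpha$: at each $x\in X$ it is the Fourier series at $t=0$ of the smooth vector-valued function $t\mapsto(t^*\alpha)_x$ on $F$. So $G$ commutes with $\bar\partial$, and $L_{\bar v}G\alpha=\alpha-P_1\alpha$.

If $\bar\partial\alpha=0$, then (7) gives $\alpha-P_1\alpha=\bar\partial(\iota_{\bar v}G\alpha)$, and $P_1\alpha$ is an invariant $\bar\partial$-closed representative: surjectivity. If $\alpha$ is invariant and $\alpha=\bar\partial\gamma$, then $\alpha=P_1\alpha=\bar\partial P_1\gamma$: injectivity.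

**Step 2: describe invariant forms.** Each invariant form is uniquely
$$\alpha=a+\theta b+\bar\theta c+\theta\bar\theta e$$
with $a,b,c,e$ invariant and horizontal. Indeed $e=\iota_{\bar v}\iota_v\alpha$; then $b=\iota_v(\alpha-\theta\bar\theta e)$, $c=\iota_{\bar v}(\alpha-\theta\bar\theta e)$, and $a$ is the rest. These are invariant because $v$ is. So $A(X)^F=f^*A(B)\otimes\Lambda(\theta,\bar\theta)$.

**Step 3: compare $C'$ with $A(X)^F$.** Filter both by degree $\le k$ in $\theta,\bar\theta$, $k=0,1,2$. Since $\bar\partial\theta$ and $\bar\partial\bar\theta$ have degree 0 and lie in $f^*C$, $\bar\partial$ preserves both filtrations. The graded pieces are sums of shifted copies of $(C,\pm\bar\partial)$ and $(A(B),\pm\bar\partial)$, where the inclusion is an isomorphism on cohomology. By the five lemma $C'\to A(X)^F$ is an isomorphism on $H_{\bar\partial}$. With Step 1, so is $C'\to A(X)$. As $C'$ and $A(X)$ are stable under conjugation, the statement for $H_\partial$ follows. $\square$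

## 7. The Hopf fourfold blown up along a Hopf surface (Theorem A)

$\mathbb C^*/\langle2\rangle$ acts on $H_k$ by $t\cdot z=e^tz$, with $v=\sum z_i\partial_{z_i}$. The form $\theta=\partial\log|z|^2=\sum\bar z_i\,dz_i/|z|^2$ is invariant and $\theta(v)=1$. By (3) and the example in Section 5, Lemma 6 applies with $C=\mathbb C[\omega]/(\omega^k)$ and gives an $E_1$-isomorphism
$$A'=\mathbb C[\omega]/(\omega^k)\otimes\Lambda(\theta,\bar\theta)\hookrightarrow A(H_k),\qquad\omega^i\theta^a\bar\theta^b\text{ of type }(i+a,i+b).\tag{8}$$

**Step 1: $M=H_4$ satisfies the mild $(2,2)$- and $(3,2)$-lemmas.** By Lemma 5 we compute in $A'$ with $k=4$.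

* *$(2,2)$.* $A'^{1,2}=\langle\omega\bar\theta\rangle$ and $\partial(\omega\bar\theta)=\omega^2=-\partial\bar\partial(\theta\bar\theta)$ by (4). So every $\partial$-exact element of $A'^{2,2}$ is $\partial\bar\partial$-exact, and $O^{2,2}=0$.
* *$(3,2)$.* $A'^{2,2}=\langle\omega^2,\omega\theta\bar\theta\rangle$, with $\partial\omega^2=0$ and $\partial(\omega\theta\bar\theta)=-\omega^2\theta$. But $\bar\partial(\omega^2\theta)=-\omega^3\ne0$. So no nonzero $\partial$-exact element of $A'^{3,2}$ is $\bar\partial$-closed, and $O^{3,2}=0$.

The model also shows $O^{1,1}(H_4)=\langle\omega\rangle\neq0$, since $A'^{0,1}=\langle\bar\theta\rangle$ and $\partial\bar\partial A'^{0,0}=0$. So $H_4$ does not satisfy all mild lemmas.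

**Step 2: the blow-up along $Z=H_2=\{z_3=z_4=0\}$ fails both.** The set $W=\{(z_1,z_2)\ne0\}/\langle2\rangle$ is an open neighborhood of $Z$, with holomorphic retraction $\rho:W\to H_2$, $\rho(z)=(z_1,z_2)$. It transports the bad classes of Section 3.

* *$(2,2)$.* Take $\eta=\rho^*\bar\theta\in A^{0,1}(W)$. Then $\partial\eta=\rho^*\omega$, $\bar\partial\partial\eta=0$, and $(\partial\eta)|_Z=\omega$ is not $\partial\bar\partial$-exact on $H_2$.
* *$(3,2)$.* Take $\eta=\rho^*(\theta\bar\theta)\in A^{1,1}(W)$. Then $\partial\eta=-\rho^*(\theta\omega)$ and $\bar\partial\partial\eta=\rho^*(\omega^2)=0$, because $\omega^2=0$ *on $H_2$* (it is important to pull back from $H_2$ here). And $(\partial\eta)|_Z=-\theta\omega$ is not $\partial\bar\partial$-exact on $H_2$.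

Lemma 4 with $r=2$ applies in both cases. The blow-up is a modification with $S=Z$. This proves Theorem A, so the answer to the question is no. $\square$

## 8. Killing bad classes by a free cyclic quotient

For Theorem B we want $M$ to satisfy *all* mild lemmas, and still contain a bad $Z$. Here is a mechanism. Let $X$ be bad, with an automorphism $g$ of finite order, and let $g$ act on $X\times F$ by $g$ times a translation of the elliptic curve $F$. The action is free, the quotient carries only the invariant forms of $X\times F$, and yet $X$ sits inside it as a fibre of the projection to the quotient of $F$. If no bad class of $X\times F$ is invariant, the quotient is good. So we need a bad $X$ whose bad classes all have nontrivial weight under $g$.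

Let $\zeta=e^{2\pi i/6}$, $F=\mathbb C/\mathbb Z[\zeta]$, and $\Gamma=\mathbb Z[\zeta]^3$ as a set, with the group laws on $\mathbb C^3$
$$\text{(I)}\quad a\cdot z=(a_1+z_1,\ a_2+z_2,\ a_3+z_3+a_1z_2),$$
$$\text{(J)}\quad a\cdot z=(a_1+z_1,\ a_2+z_2,\ a_3+z_3-\bar a_2z_1).$$
In (J), the third entry of both $a\cdot(b\cdot z)$ and $(a\cdot b)\cdot z$ is $a_3+b_3+z_3-\bar b_2z_1-\bar a_2b_1-\bar a_2z_1$, so the law is associative; (I) is the usual Heisenberg law. Inverses have third entry $-a_3+a_1a_2$ in (I) and $-a_3-\bar a_2a_1$ in (J). So $\Gamma$ is a subgroup in both cases, as $\mathbb Z[\zeta]$ is a ring stable under conjugation. Left translations are holomorphic in $z$. Hence $X=\Gamma\backslash\mathbb C^3$ is a compact complex threefold (reduce $z_1,z_2$, then $z_3$, modulo $\mathbb Z[\zeta]$). Write $X=I$ or $X=J$.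

Left-invariant $(1,0)$-forms are $\varphi_1=dz_1$, $\varphi_2=dz_2$, and
$$\varphi_3=dz_3-z_1dz_2\ \text{ for }I,\qquad\varphi_3=dz_3+\bar z_2dz_1\ \text{ for }J.$$
(For $J$: $d(z_3-\bar a_2z_1)+(\bar a_2+\bar z_2)dz_1=dz_3+\bar z_2dz_1$; for $I$: $d(z_3+a_1z_2)-(a_1+z_1)dz_2=dz_3-z_1dz_2$.) Put
$$(e_1,e_2,e_3)=(\varphi_1,\varphi_2,\varphi_3)\ \text{ for }I,\qquad(e_1,e_2,e_3)=(\varphi_1,\bar\varphi_2,\varphi_3)\ \text{ for }J,$$
and $e_{12}=e_1\wedge e_2$, etc. In both cases $de_1=de_2=0$ and $de_3=-e_{12}$. By types,
$$I:\ \partial e_3=-e_{12},\ \bar\partial e_3=0;\qquad J:\ \bar\partial e_3=-e_{12},\ \partial e_3=0.\tag{9}$$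

**The model.** Let $D=\Lambda(e_1,e_2,e_3)$. Translation in $z_3$ commutes with left translations by $\Gamma$ and makes $X$ a principal $F$-bundle over $F\times F$. The form $\theta=\varphi_3$ is invariant with $\theta(\partial_{z_3})=1$, and $\partial\theta,\bar\partial\theta\in\{0,-e_{12}\}$. Apply Lemma 6 repeatedly, starting from a point: first the trivial bundles $F$ and $F\times F$ with $\theta=dz_1$, then $\theta=dz_2$; then $X$; then $X\times F^m$ with $\theta=du_j$. The result is an $E_1$-isomorphism
$$A'=D\otimes\bar D\otimes\Lambda(du_j,d\bar u_j)_{j\le m}\hookrightarrow A(X\times F^m),\qquad m\ge0.\tag{10}$$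
On $D$, $d$ sends $e_3\mapsto-e_{12}$ and every other basis monomial to $0$; for instance $d(e_{13})=e_1\wedge e_{12}=0$. By (9) and conjugation, for $I$ the operator $\partial$ acts through $D$ and $\bar\partial$ through $\bar D$; for $J$ the roles are exchanged, so that for $J$ we have $\partial\bar e_3=-\bar e_{12}$ and $\bar\partial\bar e_3=0$.

**The automorphism.** Let $g(z)=(\zeta z_1,\zeta z_2,\zeta^2z_3)$ for $I$ and $g(z)=(\zeta z_1,\zeta^{-1}z_2,\zeta^2z_3)$ for $J$. These are group automorphisms: the twisting term is multiplied by $\zeta\cdot\zeta$ for $I$ and by $\overline{\zeta^{-1}}\cdot\zeta=\zeta^2$ for $J$. They are holomorphic and preserve $\Gamma$, so they induce automorphisms of $X$ of order 6, with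
$$g^*e_1=\zeta e_1,\qquad g^*e_2=\zeta e_2,\qquad g^*e_3=\zeta^2e_3$$
(for $J$, $g^*\bar\varphi_2=\overline{\zeta^{-1}}\bar\varphi_2=\zeta\bar\varphi_2$). The weight spaces of $D$ are
$$D_0=\langle1\rangle,\ D_1=\langle e_1,e_2\rangle,\ D_2=\langle e_3,e_{12}\rangle,\ D_3=\langle e_{13},e_{23}\rangle,\ D_4=\langle e_{123}\rangle.\tag{11}$$
The weights $0,\dots,4$ are distinct mod 6, and the only nonzero differential lies inside $D_2$.

**The manifold.** Let $n\ge5$ and let $a\in F$ be a point of order exactly 6, for instance the class of $1/6$. Let $\mathbb Z/6$ act on $X\times F\times F^{n-4}$ by $g\times(\text{translation by }a)\times\mathrm{id}$. The action is free, and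
$$M_X=(X\times F)/(\mathbb Z/6)\times F^{n-4}$$
is a compact connected complex $n$-fold.

**Proposition 7.** $M_X$ satisfies the $\partial\bar\partial$-lemma; in particular $O^{p,q}(M_X)=0$ for all $p,q$.

*Proof.* **Step 1: the invariant model.** $A(M_X)=A(X\times F^{n-3})^{\mathbb Z/6}$. The group preserves the model $A'$ of (10) with $m=n-3$ and fixes all $du_j$, as translations do. Taking invariants of a finite group is exact on complex vector spaces, so it commutes with taking cohomology, and $A'^{\,\mathbb Z/6}\hookrightarrow A(M_X)$ is again an $E_1$-isomorphism. The generator acts on $D_w\otimes\overline{D_{w'}}$ by $\zeta^{w-w'}$, and $|w-w'|\le4$, so only $w=w'$ survives: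
$$A'^{\,\mathbb Z/6}=\Big(\bigoplus_{w=0}^4D_w\otimes\overline{D_w}\Big)\otimes\Lambda(du,d\bar u).$$

**Step 2: compute $O^{p,q}$.** This is a direct sum of double complexes. On the summands with $w\ne2$ both differentials vanish, so they contribute nothing. The summand $w=2$ is $Q\otimes\Lambda(du,d\bar u)$ with
$$Q=\langle e_3\bar e_3,\ e_{12}\bar e_3,\ e_3\bar e_{12},\ e_{12}\bar e_{12}\rangle .$$
For $I$: $\partial(e_3\bar e_3)=-e_{12}\bar e_3$, $\bar\partial(e_3\bar e_3)=e_3\bar e_{12}$, $\partial(e_3\bar e_{12})=-e_{12}\bar e_{12}=\bar\partial(e_{12}\bar e_3)$. For $J$, exchange $\partial$ and $\bar\partial$. All other differentials vanish; $Q$ is called a square. The image of $\partial$ in $Q$ is spanned by $e_{12}\bar e_{12}$ and one of $e_{12}\bar e_3$ (for $I$), $e_3\bar e_{12}$ (for $J$), on which $\bar\partial\ne0$. The differentials vanish on $\Lambda(du,d\bar u)$, so on the summand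
$$\ker\bar\partial\cap\operatorname{im}\partial=e_{12}\bar e_{12}\otimes\Lambda(du,d\bar u)=\operatorname{im}\partial\bar\partial .$$
Hence all $O^{p,q}(A'^{\,\mathbb Z/6})$ vanish, and by Lemma 5 all $O^{p,q}(M_X)$. Lemma 2 gives the full $\partial\bar\partial$-lemma. $\square$

## 9. Bad submanifolds of $M_X$ (Theorem B)

Let $n\ge5$ and $(p,q)\in R(n)$.

**Step 1: the centre and a retraction.** Let $X_0\cong X$ be the image of $X\times\{0\}$ in $(X\times F)/(\mathbb Z/6)$. It is embedded, since $ka\neq0$ for $k\not\equiv0$ mod 6. Put
$$Z=X_0\times\{0\}\times F^{n-5}\subset M_X,$$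
of codimension 2. Let $\Delta\ni0$ be a small disc in $F$ whose translates by multiples of $a$ are disjoint. Then $W=X\times\Delta\times\Delta\times F^{n-5}$ embeds as an open neighborhood of $Z$, and it projects holomorphically onto $Z$ by a retraction $\rho$. By Lemma 4 with $\eta=\rho^*\eta_Z$, it suffices to find $\eta_Z\in A^{p-2,q-1}(Z)$ with $\bar\partial\partial\eta_Z=0$ and $\partial\eta_Z$ not $\partial\bar\partial$-exact on $Z$.

To see what to look for, take $n=5$, $X=I$, $(p,q)=(3,1)$. Then $Z=I$. The form $\eta_Z=e_3$ has $\partial\eta_Z=-e_{12}\ne0$, which is $\bar\partial$-closed of type $(2,0)$, while $\partial\bar\partial A^{1,-1}=0$. So $e_{12}$ is a bad class.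

**Step 2: closed building blocks.** Let $dw_j$ be the coordinate forms on $F^{n-5}$ and
$$\mathcal U=\{1,e_1,e_2,e_{13},e_{23},e_{123}\}\subset D .$$
Its elements are $d$-closed, and for each $u\in\mathcal U$ there is $u'\in\mathcal U$ with $u\wedge u'=\pm e_{123}$: the pairs are $1\leftrightarrow e_{123}$, $e_1\leftrightarrow e_{23}$, $e_2\leftrightarrow e_{13}$. For an index set $S\subseteq\{1,\dots,n-5\}$ let $S^c$ be its complement.

**Step 3: the range $2\le p\le n-1$, $2\le q\le n-2$, with $X=J$.** The elements of $\mathcal U$ are, up to order, $1,\varphi_1,\bar\varphi_2,\varphi_1\varphi_3,\bar\varphi_2\varphi_3,\varphi_1\bar\varphi_2\varphi_3$, of types $(0,0),(1,0),(0,1),(2,0),(1,1),(2,1)$. These are all $(i,j)$ with $0\le i\le2$, $0\le j\le1$. Since $0\le p-2\le2+(n-5)$ and $0\le q-2\le1+(n-5)$, we can choose $u\in\mathcal U$ of type $(i,j)$ and $S,T$ with $i+|S|=p-2$, $j+|T|=q-2$. Put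
$$\eta_Z=\bar e_3\wedge u\wedge dw_S\wedge d\bar w_T,\qquad\chi=\bar e_3\wedge u'\wedge dw_{S^c}\wedge d\bar w_{T^c}.$$
As $\bar e_3=\bar\varphi_3$ has type $(0,1)$, $\eta_Z$ has type $(p-2,q-1)$. From $\partial\bar e_3=-\bar e_{12}$ we get
$$\partial\eta_Z=-\bar e_{12}\wedge u\wedge dw_S\wedge d\bar w_T,$$
which is $d$-closed, so $\bar\partial\partial\eta_Z=0$. From $\bar\partial\bar e_3=0$ we get $\bar\partial\chi=0$. Finally
$$\partial\eta_Z\wedge\chi=\pm\bar e_{123}\wedge e_{123}\wedge dw_{\rm all}\wedge d\bar w_{\rm all}$$
is a constant multiple of a positive volume form, nowhere zero, so its integral is nonzero. By Remark 3, $\partial\eta_Z$ is not $\partial\bar\partial$-exact.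

**Step 4: the range $3\le p\le n-2$, $1\le q\le n-1$, with $X=I$.** This covers $q\in\{1,n-1\}$. Now the $\bar u$, $u\in\mathcal U$, have types $(0,s)$, with every $0\le s\le3$ occurring. Since $0\le p-3\le n-5$ and $0\le q-1\le3+(n-5)$, choose $|S|=p-3$ and $s+|T|=q-1$, and put
$$\eta_Z=e_3\wedge\bar u\wedge dw_S\wedge d\bar w_T,\qquad\chi=e_3\wedge\bar u'\wedge dw_{S^c}\wedge d\bar w_{T^c}.$$
$\eta_Z$ has type $(p-2,q-1)$. By (9), $\partial e_3=-e_{12}$, so $\partial\eta_Z=-e_{12}\wedge\bar u\wedge dw_S\wedge d\bar w_T$ is $d$-closed, and $\bar\partial e_3=0$ gives $\bar\partial\chi=0$. Again $\partial\eta_Z\wedge\chi=\pm e_{123}\wedge\bar e_{123}\wedge dw_{\rm all}\wedge d\bar w_{\rm all}$ has nonzero integral, and $\partial\eta_Z$ is not $\partial\bar\partial$-exact.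

By (2), Steps 3 and 4 cover all of $R(n)$. With Proposition 7 this proves Theorem B. $\square$

In particular, by Lemma 2, for every $n\ge5$ the $\partial\bar\partial$-lemma itself is not preserved by blow-ups with smooth center.

## 10. Outside $R(n)$ nothing is added (Theorem C)

**The "only if" half.** $R(n)=\emptyset$ for $n\le3$. For $(p,q)\in R(4)$ use Theorem A, for $n\ge5$ use Theorem B.

**The "if" half.** Two published results are used.

* (Stelzig, *The double complex of a blow-up*, IMRN 2021, no. 14, 10731–10744.) For the blow-up $\tilde M$ of a compact complex manifold $M$ along a closed submanifold $Z$ of codimension $r\ge2$, the complexes $A(\tilde M)$ and $A(M)\oplus\bigoplus_{i=1}^{r-1}A(Z)[i]$, where $A(Z)[i]^{p,q}=A^{p-i,q-i}(Z)$, are connected by morphisms inducing isomorphisms on $H_{\bar\partial}$ and $H_\partial$.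
* (Abramovich–Karu–Matsuki–Włodarczyk, *Torification and factorization of birational maps*, JAMS 15 (2002), 531–572, Thm 0.3.1.) A bimeromorphic map between compact complex manifolds is a composition of finitely many blow-ups and inverses of blow-ups along smooth centers, through compact complex manifolds.

**Step 1: a formula for one blow-up.** $O^{p,q}$ is additive on direct sums. By Lemma 5 and the first result, for a blow-up along a connected $Z$ of dimension $d=n-r$,
$$O^{p,q}(\tilde M)\cong O^{p,q}(M)\oplus\bigoplus_{i=1}^{n-d-1}O^{p-i,q-i}(Z).\tag{12}$$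
The extra terms are those that Lemma 4 exhibits in special cases (for $i=1$).

**Step 2: where the extra terms can live.** Suppose $O^{p-i,q-i}(Z)\ne0$ with $0\le d\le n-2$ and $1\le i\le n-d-1$. Lemma 1 leaves two cases.

* $1\le p-i\le d$ and $1\le q-i\le d-1$. Then $2\le p\le d+i\le n-1$ and $2\le q\le d-1+i\le n-2$, so $(p,q)\in R(n)$.
* $q-i\in\{0,d\}$ and $2\le p-i\le d-1$. Then $3\le p\le d-1+i\le n-2$ and $1\le q\le d+i\le n-1$. If $q\in\{1,n-1\}$, then $(p,q)$ is in the second set of (2), otherwise in the first.

So if $(p,q)\notin R(n)$, all extra terms in (12) vanish, and $O^{p,q}(\tilde M)\cong O^{p,q}(M)$ for every blow-up of an $n$-fold along a connected submanifold of codimension $\ge2$.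

**Step 3: from blow-ups to all bimeromorphic maps.** A disconnected center is blown up one component at a time, and components of codimension 1 change nothing. By the factorization theorem, for $(p,q)\notin R(n)$ the mild $(p,q)$-th lemma is a bimeromorphic invariant of compact complex $n$-folds.

**Step 4: modifications are bimeromorphic.** Let $\mu:\tilde M\to M$ be a modification. Since $M\setminus S\ne\emptyset$, the set $\mu^{-1}(S)$ is a proper analytic subset of the connected manifold $\tilde M$, hence nowhere dense. The graph of $\mu$ is an irreducible analytic subset of $\tilde M\times M$, and its proper projection to $M$ is biholomorphic over $M\setminus S$. So $\mu$ is bimeromorphic, and for $(p,q)\notin R(n)$ the mild $(p,q)$-th lemma is inherited by all modifications.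

**Step 5: all dimensions at once.** The first set in (2) contains a given $(p,q)$ with $p,q\ge2$ as soon as $n\ge\max(p+1,q+2)$. The second set adds $(p,1)$ with $p\ge3$, when $n\ge p+2$; its elements with $q=n-1\ge2$ already have $p,q\ge2$. Hence
$$\bigcup_nR(n)=\{p\ge2,\ q\ge2\}\cup\{(p,1):p\ge3\}.$$
The complement is $p\le1$, or $q\le0$, or $(p,q)=(2,1)$, as claimed. Dimension 4 in Theorem A is minimal, because $R(n)=\emptyset$ for $n\le3$. $\square$
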